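
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem{corollary}[lemma]{Corollary}
\numberwithin{equation}{section}

\title{Directed polymers normalized by the quenched free energy:\\ a zero--infinity law and a counterexample}


\begin{abstract}
For a directed random walk on $\mathbb Z^d$ in an i.i.d.\ local potential, let $h_n$ be the partition function of length $n$ divided by $e^{n\Lambda_q}$, where $\Lambda_q$ is the quenched free energy. Rassoul-Agha, Sepp\"al\"ainen and Yilmaz conjectured that in very strong disorder $\liminf h_n=0$ and $\limsup h_n=\infty$ almost surely. We show that, under the hypotheses of the conjecture, $\liminf h_n=0$ almost surely, that $\limsup h_n$ is almost surely constant with value $0$ or $\infty$, and that the value $0$ occurs in every dimension $d\ge2$: for every $\psi(n)\to\infty$ there is a potential with finite $d$-th moment, finite quenched and infinite annealed free energy, for which almost surely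 $h_n\le e^{-n/\psi(n)}$ for all large $n$. So the conjecture is false. In the counterexample rare high sites sit at widely separated scales, and before a scale is felt the partition function lacks the contribution of that scale and of all later ones to the free energy.
\end{abstract}

\section{The question and the answer}

\subsection{The model}

Let $d\ge2$, let $e_1,\dots,e_d$ be the standard basis of $\mathbb Z^d$, and put $\mathcal R=\{e_1,\dots,e_d\}$ and $D_n=\{z_1+\dots+z_n:z_i\in\mathcal R\}$. We write $|x|=x\cdot(1,\dots,1)$ for $x\in\mathbb R_+^d$ and call $|x|$ the \emph{level} of $x$; $|\cdot|_1$ is the $\ell^1$ norm on $\mathbb R^d$, and $\mathbb N=\{1,2,\dots\}$. Throughout we assume the following.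

\begin{itemize}
\item[(Dir)] The walk is directed: under $P_0$, with expectation $E_0$, $X_0=0$ and $X_n=Y_1+\dots+Y_n$, where the steps $Y_i$ are i.i.d.\ and uniform on $\mathcal R$.
\item[(Ind)] The environment is i.i.d.: $\Omega=\Gamma^{\mathbb Z^d}$ for a Polish space $\Gamma$, and the coordinates of $\omega=(\omega_x)_{x\in\mathbb Z^d}$ are i.i.d.\ under $\mathbb P$. The shifts are $(T_x\omega)_y=\omega_{x+y}$.
\item[(Loc)] The potential $V:\Omega\times\mathcal R\to\mathbb R$ is local: $V(\omega,z)$ depends on $\omega$ only through $\omega_0$.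
\end{itemize}

We write $V\in\mathcal L$ if for each $z\in\mathcal R$ the function $g=V(\cdot,z)$ is in $L^1(\mathbb P)$ and, for every $y\in\mathcal R$, $\mathbb P$-a.s.,
\begin{equation}\label{classL}
\lim_{\varepsilon\downarrow0}\ \limsup_{n\to\infty}\ \max_{x\in D_n}\ \frac1n\sum_{0\le k\le\varepsilon n}|g(T_{x+ky}\omega)|=0 .
\end{equation}
Thus a coordinate segment of length $\varepsilon n$ started at level $n$ carries only a small multiple of $n$. A finite $d$-th moment suffices for this (Lemma~\ref{lem:L}).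

The partition function is
\[
Z_n(\omega)=E_0\Bigl[\exp\sum_{i=0}^{n-1}V(T_{X_i}\omega,Y_{i+1})\Bigr],
\]
and the quenched and annealed free energies are
\[
\Lambda_q(V)=\lim_{n\to\infty}\frac1n\log Z_n\quad\mathbb P\text{-a.s.},\qquad
\Lambda_a(V)=\lim_{n\to\infty}\frac1n\log\mathbb E Z_n\in(-\infty,\infty].
\]
For $V\in\mathcal L$, the existence of the first limit as an a.s.\ constant is part of the setting of \cite{RSY}; for the potentials constructed here it is proved along the way. By Markov's inequality and the Borel--Cantelli lemma, $\Lambda_q\le\Lambda_a$. For $\lambda\in\mathbb R$ let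
\[
h_n^\lambda=e^{-n\lambda}Z_n,\qquad \underline h_\infty^\lambda=\liminf_{n\to\infty}h_n^\lambda,\qquad \bar h_\infty^\lambda=\limsup_{n\to\infty}h_n^\lambda .
\]

If $\Lambda_a<\infty$, then $W_n=h_n^{\Lambda_a}$ is a positive mean-one martingale, and its limit $W_\infty$ is either a.s.\ positive (\emph{weak disorder}) or a.s.\ zero (\emph{strong disorder}). There is \emph{very strong disorder} if $\Lambda_q<\Lambda_a$, and here $\Lambda_a=\infty$ is allowed. In very strong disorder with $\Lambda_a<\infty$, the annealed normalization sends the partition function to zero exponentially fast; with $\Lambda_a=\infty$ there is no such normalization. In both cases one asks what happens under the correct exponential normalization, $\lambda=\Lambda_q$. The following was conjectured in \cite{RSY}.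

\medskip
\noindent\textbf{Conjecture.} \emph{Assume \textup{(Dir)}, \textup{(Ind)}, \textup{(Loc)}, $V\in\mathcal L$ and $\Lambda_q(V)<\infty$. If there is very strong disorder, then for $\lambda=\Lambda_q(V)$}
\[
\mathbb P\bigl(0=\underline h_\infty^\lambda<\bar h_\infty^\lambda=\infty\bigr)=1 .
\]

\subsection{Why one would believe it, and what could go wrong}

Write $h_n=h_n^{\Lambda_q}$. By definition $\log h_n=o(n)$ a.s. Consider for a moment $d=1$, where there is only one path. Then $\Lambda_q=\mathbb E V$, and $\log h_n$ is a centered random walk. If $V$ is not a.s.\ constant, then $\Lambda_q<\log\mathbb Ee^{V}=\Lambda_a$ by Jensen's inequality, and the random walk oscillates between $-\infty$ and $\infty$. This is the statement of the conjecture.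

For $d\ge2$ three identities are available. Let $\mu_n(x)=Z_n^{-1}E_0[e^{\sum_{i<n}V(T_{X_i}\omega,Y_{i+1})};X_n=x]$, $x\in D_n$, be the endpoint distribution of the polymer, and $\mathcal F_n=\sigma(\omega_x:x\in\mathbb Z_+^d,\ |x|<n)$. Splitting a path at time $n$, or at time $1$, gives
\begin{align}
Z_{n+m}(\omega)&=Z_n(\omega)\sum_{x\in D_n}\mu_n(x)\,Z_m(T_x\omega),\label{split}\\
Z_{n+1}(\omega)&=\frac1d\sum_{z\in\mathcal R}e^{V(\omega,z)}Z_n(T_z\omega).\label{firststep}
\end{align}
In \eqref{split}, $Z_n$ and $\mu_n$ are $\mathcal F_n$-measurable, while the family $(Z_m(T_x\omega))_{m\ge0,\,x\in D_n}$ depends on levels $\ge n$ and is independent of $\mathcal F_n$. Moreover, a directed path visits each site at most once, so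
\begin{equation}\label{annealed}
\mathbb EZ_n=\Bigl(\mathbb E\Bigl[\frac1d\sum_{z\in\mathcal R}e^{V(\omega,z)}\Bigr]\Bigr)^n,\qquad \Lambda_a(V)=\log\mathbb E\Bigl[\frac1d\sum_{z\in\mathcal R}e^{V(\omega,z)}\Bigr].
\end{equation}

In favor of the conjecture, the gap $\Lambda_a>\Lambda_q$ gives $h_n$, at every time and whatever the past, a fixed chance to grow by any prescribed factor (Lemma~\ref{lem:growth}). Against it, suppose that $V$ is bounded. Taking logarithms in \eqref{split} and using Jensen's inequality gives $\mathbb E\log Z_{n+m}\ge\mathbb E\log Z_n+\mathbb E\log Z_m$. Hence $\mathbb E\log Z_n\le n\Lambda_q$, so that $\log h_n$ has the nonpositive mean $-(n\Lambda_q-\mathbb E\log Z_n)$. For a single path this deficit vanishes. In general $\limsup h_n$ is decided by a contest between the deficit and the fluctuations, and the conjecture says that the fluctuations win infinitely often. We construct (unbounded) environments in which the deficit wins at all large times.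

\subsection{Results}

\begin{theorem}[Counterexample]\label{thm:A}
Let $d\ge2$ and let $\psi:\mathbb N\to(0,\infty)$ satisfy $\psi(n)\to\infty$. There is an i.i.d.\ environment with values in $\Gamma=[0,\infty)$ such that $V(\omega,z)=\omega_0$ satisfies $\mathbb E[\omega_0^d]<\infty$, $V\in\mathcal L$, $0<\Lambda_q(V)\le\frac12$, $\Lambda_a(V)=\infty$ (so there is very strong disorder), and a.s.
\[
\log h_n\le-\frac n{\psi(n)}\quad\text{for all large }n,\qquad \log h_n\to-\infty .
\]
Hence $\underline h_\infty^{\Lambda_q}=\bar h_\infty^{\Lambda_q}=0$ a.s., and the conjecture is false in every dimension $d\ge2$.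
\end{theorem}

Since $\log h_n=o(n)$, the rate cannot be improved to a linear one.

\begin{theorem}[What is always true]\label{thm:B}
Assume \textup{(Dir)}, \textup{(Ind)}, \textup{(Loc)}, $V\in\mathcal L$, $\Lambda_q(V)<\infty$ and very strong disorder. Then at $\lambda=\Lambda_q(V)$:
\begin{itemize}
\item[(i)] $\underline h_\infty^\lambda=0$ a.s.;
\item[(ii)] either $\bar h_\infty^\lambda=0$ a.s.\ or $\bar h_\infty^\lambda=\infty$ a.s.
\end{itemize}
\end{theorem}

By Theorem~\ref{thm:A} the value $0$ in (ii) does occur. The assumption of very strong disorder cannot be dropped from Theorem~\ref{thm:B}: in weak disorder $\Lambda_q=\Lambda_a$ and $h_n=W_n$ converges to $W_\infty\in(0,\infty)$; for instance, a constant potential has $h_n\equiv1$. The counterexamples have $\Lambda_a=\infty$, which the conjecture allows; the restricted statement with $\Lambda_a<\infty$ is not settled here.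

Section~\ref{sec:B} proves Theorem~\ref{thm:B}. The rest of the paper proves Theorem~\ref{thm:A}. Section~\ref{sec:toy} shows the mechanism on one scale in the plane and derives from it what a construction with infinitely many scales must achieve. Section~\ref{sec:bounded} collects facts about bounded fields. Section~\ref{sec:gain} contains the main estimate, a lower bound for the free energy gained by adding rare high sites to a given field. Section~\ref{sec:constr} builds the environment, and Section~\ref{sec:A} proves the decay.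

\section{What is always true: proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $\lambda=\Lambda_q(V)$, $h_n=h_n^\lambda$ and $L_n=\log h_n$. The number $\lambda$ is finite: it is $<\infty$ by hypothesis, and keeping only the path $(ke_1)_{k\ge0}$ gives $\lambda\ge\mathbb EV(\cdot,e_1)-\log d>-\infty$ by the law of large numbers. Hence $L_n/n\to0$ a.s. The identity \eqref{split} reads $h_{n+m}=h_n\sum_{x\in D_n}\mu_n(x)h_m(T_x\omega)$.

\begin{lemma}[Uniform growth]\label{lem:growth}
For every $K\ge1$ there are $k\in\mathbb N$ and $\beta>0$ such that $\mathbb P(h_{n+k}\ge Kh_n\mid\mathcal F_n)\ge\beta$ a.s.\ for all $n\ge0$. The same holds with $n$ replaced by an $(\mathcal F_n)$-stopping time $\tau$, on $\{\tau<\infty\}$.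
\end{lemma}

\begin{proof}
Let $V_M=V\wedge M$. By \eqref{annealed}, which applies to $V_M$ as well, and monotone convergence, $\Lambda_a(V_M)\uparrow\Lambda_a(V)>\lambda$. Fix $M$ with $\delta:=\Lambda_a(V_M)-\lambda>0$, and then $k\in\mathbb N$ with $\frac12e^{k\delta}\ge K$. Let $\mu$ be a deterministic probability on $D_n$ and let $Q=\sum_x\mu(x)\tilde h_k(T_x\omega)$, where $\tilde h_k$ is $h_k^\lambda$ computed with the potential $V_M$. Then $Q\le\sum_x\mu(x)h_k(T_x\omega)$, $\mathbb EQ=e^{k\delta}$ and $0\le Q\le e^{k(M-\lambda)}$. The Paley--Zygmund inequality $\mathbb P(Q\ge\frac12\mathbb EQ)\ge\frac14(\mathbb EQ)^2/\mathbb EQ^2$ gives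
\[
\mathbb P(Q\ge K)\ge\mathbb P\bigl(Q\ge\tfrac12e^{k\delta}\bigr)\ge\tfrac14e^{2k\delta-2k(M-\lambda)}=:\beta>0,
\]
uniformly in $\mu$ and $n$. Since $\mu_n$ is $\mathcal F_n$-measurable and the functions $h_k(T_x\omega)$, $x\in D_n$, are independent of $\mathcal F_n$, we may apply this conditionally on $\mathcal F_n$ with $\mu=\mu_n$. For a stopping time decompose over the events $\{\tau=n\}$.
\end{proof}

This is the only place where $\Lambda_a>\Lambda_q$ is used; the truncation makes $\Lambda_a=\infty$ harmless.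

For (ii), each time $h_n$ is at least $c$ it has a fixed chance to reach $Kc$ soon after. So a positive upper limit must be infinite.

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $c>0$ and $K\ge1$, and take $k,\beta$ from Lemma~\ref{lem:growth}. Let $\tau_1=\inf\{n:h_n\ge c\}$, $\tau_{j+1}=\inf\{n\ge\tau_j+k:h_n\ge c\}$ and $\mathcal E_j=\{\tau_j<\infty,\ h_{\tau_j+k}\ge Kc\}$. Then $\mathcal E_j\in\mathcal F_{\tau_{j+1}}$ and $\mathbb P(\mathcal E_j\mid\mathcal F_{\tau_j})\ge\beta\,1\{\tau_j<\infty\}$. L\'evy's conditional Borel--Cantelli lemma says that $\mathcal E_j$ occurs infinitely often a.s.\ on $\{\sum_j\mathbb P(\mathcal E_j\mid\mathcal F_{\tau_j})=\infty\}$. So $\bar h_\infty^\lambda\ge Kc$ a.s.\ on $\{\tau_j<\infty\ \forall j\}\supset\{\bar h_\infty^\lambda>c\}$. Letting $K\to\infty$ and then $c\to0$ along sequences, $\mathbb P(0<\bar h_\infty^\lambda<\infty)=0$.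

Let $\mathcal A=\{\bar h_\infty^\lambda=\infty\}$. By \eqref{firststep}, $\bar h_\infty^\lambda(\omega)\ge\frac1de^{V(\omega,e_1)-\lambda}\,\bar h_\infty^\lambda(T_{e_1}\omega)$, so $T_{e_1}^{-1}\mathcal A\subset\mathcal A$. Both events have the same probability, so $\mathcal A$ is a.s.\ invariant under $T_{e_1}$, and $\mathbb P(\mathcal A)\in\{0,1\}$ by ergodicity. If $\mathbb P(\mathcal A)=0$, then $\bar h_\infty^\lambda=0$ a.s.\ by the first part.
\end{proof}

For (i) the idea is this. If $h_n$ were bounded below by a positive random constant, then, seen from any stopping time, the future of $h$ would rarely lose more than a fixed factor. The growth lemma gives larger factors with a fixed chance, and such gains would mostly be kept. Then $L_n$ would grow linearly, against $L_n/n\to0$.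

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
By \eqref{firststep}, $\underline h_\infty^\lambda(\omega)\ge\frac1de^{V(\omega,e_1)-\lambda}\,\underline h_\infty^\lambda(T_{e_1}\omega)$. Hence $\{\underline h_\infty^\lambda=0\}\subset T_{e_1}^{-1}\{\underline h_\infty^\lambda=0\}$, and as before this event has probability $0$ or $1$. Suppose that it has probability $0$. Since all $h_n$ are positive, $I:=\inf_{n\ge0}h_n>0$ a.s. Choose $b$ with $\mathbb P(I\le e^{-b})\le\frac1{16}$ and put $b'=b+\log2$.

\emph{Claim: for every stopping time $\tau$, on $\{\tau<\infty\}$, $\mathbb P(L_n\ge L_\tau-b'\ \forall n\ge\tau\mid\mathcal F_\tau)\ge\frac78$.} By \eqref{split}, $\inf_jh_{\tau+j}/h_\tau\ge\sum_x\mu_\tau(x)I(T_x\omega)$. Given $\mathcal F_\tau$, each $I(T_x\omega)$, $x\in D_\tau$, has the law of $I$. So the mass $\mu_\tau\{x:I(T_x\omega)\le e^{-b}\}$ has conditional mean at most $\frac1{16}$, and by Markov's inequality it is at least $\frac12$ with conditional probability at most $\frac18$. Otherwise the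 sum is at least $\frac12e^{-b}=e^{-b'}$.

Let $a'=b'+1$, and take $k,\beta$ from Lemma~\ref{lem:growth} with $K=e^{a'+b'}$. Choose $\nu\in\mathbb N$ with $(1-\beta)^\nu\le\frac18$ and put $R=k\nu$. For $i\ge0$ let $m=iR$ and $\tau_i=\inf\{n\ge m:L_n\ge L_m+a'\}$. For $0\le l\le\nu$ consider
\[
\mathcal E_l=\{\tau_i>m+lk,\ L_{m+l'k}\ge L_m-b'\text{ for }0\le l'\le l\}\in\mathcal F_{m+lk}.
\]
On $\mathcal E_l$, with conditional probability at least $\beta$, $L_{m+(l+1)k}\ge L_{m+lk}+a'+b'\ge L_m+a'$, and then $\tau_i\le m+(l+1)k$. So $\mathbb P(\mathcal E_{l+1})\le(1-\beta)\mathbb P(\mathcal E_l)$ and $\mathbb P(\mathcal E_\nu)\le(1-\beta)^\nu\le\frac18$. The claim at time $m$ gives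
\[
\mathbb P(\tau_i>m+R)\le\mathbb P(\mathcal E_\nu)+\mathbb P(L_n<L_m-b'\text{ for some }n\ge m)\le\tfrac14 .
\]
By the claim at $\tau_i$, the event
\[
A_i=\{\tau_i\le(i+1)R,\ L_n\ge L_{\tau_i}-b'\ \forall n\ge\tau_i\}
\]
has $\mathbb P(A_i)\ge\frac34\cdot\frac78\ge\frac58$. On $A_i$, $L_n\ge L_{iR}+a'-b'=L_{iR}+1$ for all $n\ge(i+1)R$.

Let $S$ be the number of $0\le i<N$ for which $A_i$ holds. If these are $i_1<\dots<i_S$ and $S\ge1$, chaining the last inequality gives $L_{NR}\ge L_{i_1R}+S\ge\log I+S$. Since $S\le N$ and $\mathbb ES\ge\frac58N$, we have $\frac58N\le\frac N4+N\,\mathbb P(S\ge N/4)$, so $\mathbb P(S\ge N/4)\ge\frac38$. Therefore $\mathbb P(L_{NR}\ge\log I+N/4)\ge\frac38$ for all $N\ge1$. This contradicts $L_n/n\to0$ a.s. Hence $\underline h_\infty^\lambda=0$ a.s.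
\end{proof}

\section{One scale in the plane, and what infinitely many scales require}\label{sec:toy}

From now on the potential is a nonnegative site field: $V(T_x\omega,z)=\eta_x$. This section is motivation; nothing in it is used in the proofs that follow. We first look at the simplest case, $d=2$ with one type of high site on a zero background. Let $q\in(0,1]$, $t\ge1$ and $p=qt^{-2}$. Let $\eta_x=t$ with probability $p$ (we say that $x$ is \emph{marked}) and $\eta_x=0$ otherwise, independently, and let $\Lambda$ be the quenched free energy.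

\begin{proposition}\label{prop:toy}
There is $t_0(q)$ such that for $t\ge t_0(q)$:
\begin{itemize}
\item[(a)] $\Lambda\ge q^{2/3}/88$;
\item[(b)] with probability at least $1-q$, $\log h_n=-n\Lambda\le-nq^{2/3}/88$ for all $n\le t$.
\end{itemize}
\end{proposition}

\begin{proof}
(b) The expected number of marked sites of $\mathbb Z_+^2$ on levels $<\lfloor t\rfloor$ is at most $t^2p=q$. If there are none, then $Z_n=1$ for $n\le t$, and (a) gives the inequality.

(a) The idea is to send the path through one marked site near the diagonal. Let $v=q^{1/3}/20$ and $\ell=\lceil t(6/(qv))^{1/2}\rceil\le2t(6/(qv))^{1/2}$, and let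
\[
\mathcal T=\{x\in\mathbb Z_+^2:\ \ell/2\le|x|\le\ell-1,\ |x_1-x_2|\le v\ell\}.
\]
For $t$ large, $v\ell\ge2$. Then $\mathcal T$ meets at least $\ell/3$ levels and has at least $v\ell-1\ge v\ell/2$ points on each. So $p|\mathcal T|\ge qt^{-2}v\ell^2/6\ge1$, and $\mathcal T$ contains a marked site with probability at least $1-e^{-1}\ge\frac12$. If $x\in\mathcal T$ is marked and $m=|x|$, then $Z_\ell\ge e^tP_0(X_m=x)$. Put $\sigma=x_1/m-\frac12=(x_1-x_2)/(2m)$, so $|\sigma|\le v\ell/(2m)\le v$, and let $H(r)=-r\log r-(1-r)\log(1-r)$. The largest of the $m+1$ probabilities of the binomial law with parameters $m$ and $x_1/m$ is the one at $x_1$; hence $\binom m{x_1}\ge e^{mH(x_1/m)}/(m+1)$. Also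
\[
\log2-H(\tfrac12+\sigma)=\tfrac12\bigl[(1+2\sigma)\log(1+2\sigma)+(1-2\sigma)\log(1-2\sigma)\bigr]\le4\sigma^2,
\]
by $\log(1+y)\le y$. So $P_0(X_m=x)\ge e^{-4m\sigma^2}/(m+1)\ge e^{-4\ell v^2}/\ell$. Now
\[
4\ell v^2\le8\sqrt6\,t\,v^{3/2}q^{-1/2}=8\sqrt6\cdot20^{-3/2}\,t\le t/4,
\]
and $\log\ell\le t/4$ for $t$ large. Since $\log Z_\ell\ge0$ always, $\mathbb E\log Z_\ell\ge\frac12(t-\frac t4-\frac t4)=\frac t4$. Finally $\ell\Lambda\ge\mathbb E\log Z_\ell$ by superadditivity (see \eqref{meanbound}), so $\Lambda\ge\frac t{4\ell}\ge\frac18(qv/6)^{1/2}=q^{2/3}/(8\sqrt{120})\ge q^{2/3}/88$.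
\end{proof}

Part (b) is the mechanism: if $q$ is small, then up to time $t$ the partition function typically does not know about the marks, while the normalization already charges for them. With one type of mark this lasts for one time window, after which $h_n$ may recover. To prevent recovery we use infinitely many types.

\medskip
\noindent\textbf{Infinitely many types.} Return to general $d\ge2$. Let type $i$ have height $t_i$ and density $p_i=q_it_i^{-d}$, with $t_i$ growing extremely fast, and let it raise the free energy by $G_i$. Let $\delta_k=\sum_{l>k}G_l$, and let $Z_n^{(k)}$ be the partition function of the field with types $1,\dots,k$ only. As long as the types $>k$ are invisible,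
\[
\log h_n=\bigl(\log Z_n^{(k)}-n\Lambda_k\bigr)-n\delta_k,\qquad \Lambda_k=\sum_{l\le k}G_l,\qquad \mathbb E\log Z_n^{(k)}\le n\Lambda_k .
\]
We need two things for consecutive windows to cover all large times.
\begin{enumerate}
\item \emph{The deficit beats the background.} Lemma~\ref{lem:conc} bounds the upward fluctuations of $\log Z_n^{(k)}$ by order $\sqrt{nt_k}$. Outside events whose probabilities are summable in $k$, they are below $n\delta_k$ for all $n\ge n_k^*\approx t_k\delta_k^{-2}\log k$.
\item \emph{Type $k$ is invisible until then}, so that window $k-1$ lasts until window $k$ starts. The failure probability is at most $(n_k^*)^dp_k\approx q_k\delta_k^{-2d}(\log k)^d$.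
\end{enumerate}
In (2) the powers of $t_k$ cancel exactly. (McDiarmid's inequality alone gives fluctuations of order $t_k\sqrt n$ and would lose a factor $t_k^d$ here.) So everything comes down to
\begin{equation}\label{budget}
\sum_kq_k\,\delta_k^{-2d}(\log(k+1))^d<\infty .
\end{equation}

How large must $q_k$ be to produce the gain $G_k$? A bound $q_k\le CG_k$, which is easy to get (Corollary~\ref{cor:linear}), does not suffice by itself, whatever the sequence: the sum $\sum_kG_k\delta_k^{-2d}=\sum_k(\delta_{k-1}-\delta_k)\delta_k^{-2d}$ is at least $\int_0^{\delta_0}y^{-2d}\,dy=\infty$. But Proposition~\ref{prop:toy}(a) suggests more, a gain of order $q^{2/3}$, that is, $q_k\approx G_k^{3/2}$. With $G_k\propto k^{-\alpha}$ and $\alpha$ slightly above $1$ this makes \eqref{budget} converge.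

The exponent $\frac23$ came from the curvature of the entropy: a detour of slope $v$ costs $v^2$ per step, which allows $v\approx q^{1/3}$. For a general background field the cost of a detour is governed by its shape function, about whose curvature we know nothing, except that it is concave. Concavity makes the second difference at scale $v$ of order $v^2$ \emph{on average} over directions. The gain lemma of Section~\ref{sec:gain} is therefore stated for a general direction, and Section~\ref{sec:constr} averages it over directions close to the diagonal.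

\section{Bounded site fields}\label{sec:bounded}

In this section $\eta=(\eta_x)$ is an i.i.d.\ field with $0\le\eta_x\le b$.

\subsection{Free energy and point-to-point functions}

For $y-x\in\mathbb Z_+^d$ put
\[
Z(x\to y)=E_0\bigl[e^{\sum_{i<|y-x|}\eta_{x+X_i}};\ x+X_{|y-x|}=y\bigr],\qquad a(x)=\mathbb E\log Z(0\to x)\quad(x\in\mathbb Z_+^d),
\]
so that $Z_n=\sum_{x\in D_n}Z(0\to x)$. The starting site counts, the endpoint does not. A path has probability $d^{-|x|}$, so $-|x|\log d\le a(x)\le b|x|$. Since $Z(0\to x+y)\ge Z(0\to x)Z(x\to x+y)$,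
\begin{equation}\label{super}
a(x+y)\ge a(x)+a(y),
\end{equation}
and $a$ is invariant under permutations of the coordinates. By \eqref{split} and Jensen's inequality $\mathbb E\log Z_n$ is superadditive, so $\Lambda:=\lim_n\frac1n\mathbb E\log Z_n$ exists and
\begin{equation}\label{meanbound}
0\le\mathbb E\log Z_n\le n\Lambda .
\end{equation}

A path has one site on each level, so changing $\eta$ on one level changes $\log Z_n$, and $\log Z(0\to x)$ for $x\in D_n$, by at most $b$. For a function $f$ of $n$ independent variables with this bounded difference property, $\mathbb Ee^{s(f-\mathbb Ef)}\le e^{s^2nb^2/8}$ and, if $b>0$, $\mathbb P(|f-\mathbb Ef|\ge r)\le2e^{-2r^2/(nb^2)}$ (McDiarmid); if $b=0$, then $f$ is constant. In particular $\frac1n\log Z_n\to\Lambda$ a.s.; that is, $\Lambda$ is the quenched free energy. The first inequality, applied to $\log Z(0\to x)$ for all $x\in D_n$, gives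
\[
\mathbb E\max_{x\in D_n}\log Z(0\to x)\le\max_{x\in D_n}a(x)+\inf_{s>0}\Bigl(\frac{\log|D_n|}s+\frac{snb^2}8\Bigr)\le\max_{x\in D_n}a(x)+b\sqrt{n\log|D_n|},
\]
and therefore
\begin{equation}\label{maxbound}
\mathbb E\log Z_n\le\log|D_n|+\max_{x\in D_n}a(x)+b\sqrt{n\log|D_n|} .
\end{equation}

\subsection{The shape function}

For $x\in\mathbb N^d$ let $J(x)=\lim_ma(mx)/m=\sup_ma(mx)/m\ge a(x)$, which exists by \eqref{super} and Fekete's lemma. Then $J(kx)=kJ(x)$ for $k\in\mathbb N$, so $J$ extends to a $1$-homogeneous function on vectors with positive rational coordinates. Let $\zeta^*=(\frac1d,\dots,\frac1d)$ and, for $\theta\in(0,\frac1d)$,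
\[
\mathcal C_\theta=\{x\in\mathbb R_+^d\setminus\{0\}:x_i\ge\theta|x|\ \forall i\},\qquad\mathcal C=\mathcal C_{1/(4d)} .
\]

\begin{lemma}\label{lem:shape}
\begin{itemize}
\item[(a)] $J$ extends uniquely to a continuous function on $(0,\infty)^d$. It is concave, $1$-homogeneous, superadditive and symmetric, $J(\zeta^*)=\Lambda$, and $-|x|\log d\le J(x)\le\Lambda|x|$.
\item[(b)] For rational $\theta\in(0,\frac1d)$, $|J(x)-J(x')|\le\frac2\theta(\Lambda+\log d)|x-x'|_1$ for $x,x'\in\mathcal C_\theta$. In particular, if $\Lambda\le1$, then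
\[
|J(x)-J(x')|\le C_L|x-x'|_1\quad\text{on }\mathcal C,\qquad C_L=8d(1+\log d).
\]
\item[(c)] For every $\varepsilon>0$ there is $L$ with $a(x)\ge J(x)-\varepsilon|x|$ for all $x\in\mathcal C\cap\mathbb Z^d$ with $|x|\ge L$.
\end{itemize}
\end{lemma}

The point of (b) is that the Lipschitz constant involves $\Lambda$ and not the bound $b$. In the construction the heights $t_i$ tend to infinity, but all free energies stay below $1$.

\begin{proof}
\emph{Rational points.} By \eqref{super}, $J$ is superadditive on positive rational vectors; with homogeneity it is concave with respect to rational convex combinations. It is symmetric and $J(x)\ge-|x|\log d$.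

\emph{$J(\zeta^*)=\Lambda$.} If $d\mid n$, then $Z_n\ge Z(0\to n\zeta^*)$, so $\Lambda\ge J(\zeta^*)$. Conversely, the $d$ cyclic permutations of the coordinates of $x\in D_n$ sum to $(n,\dots,n)$. By \eqref{super} and symmetry $d\,a(x)\le a((n,\dots,n))\le dn\,J(\zeta^*)$. Insert this in \eqref{maxbound}, divide by $n$, and let $n\to\infty$; since $\log|D_n|=O(\log n)$, $\Lambda\le J(\zeta^*)$. The same symmetrization, applied to $J$, gives $J(x)\le\Lambda|x|$ for positive rational $x$.

\emph{Lipschitz bound.} Let $x\in\mathcal C_\theta$ be rational and let $y$ have positive rational coordinates. Superadditivity gives $J(x+y)-J(x)\ge J(y)\ge-|y|\log d$. For the upper bound let $\tau=\theta|x|/(2|y|)$, which is rational. Each coordinate of $x-\tau y$ is at least $\theta|x|-\tau|y|>0$, so concavity along the line through $x-\tau y$, $x$, $x+y$ gives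
\[
J(x+y)-J(x)\le\frac{J(x)-J(x-\tau y)}\tau\le\frac{(\Lambda+\log d)|x|}\tau=\frac2\theta(\Lambda+\log d)|y| .
\]
So $|J(x+y)-J(x)|\le\frac2\theta(\Lambda+\log d)|y|$. For rational $x,x'\in\mathcal C_\theta$ and rational $\epsilon>0$ let $y^\pm=(x'-x)^\pm+\epsilon(1,\dots,1)$, where $(\cdot)^\pm$ are the coordinatewise positive and negative parts. Then $x+y^+=x'+y^-$ and
\[
J(x')-J(x)=[J(x+y^+)-J(x)]-[J(x'+y^-)-J(x')],
\]
which is at most $\frac2\theta(\Lambda+\log d)(|y^+|+|y^-|)$ in absolute value. Let $\epsilon\to0$; then $|y^+|+|y^-|\to|x-x'|_1$. Rational points are dense in $\mathcal C_\theta$, and the cones $\mathcal C_\theta$ exhaust $(0,\infty)^d$ as $\theta\downarrow0$ through the rationals. So $J$ extends continuously, and all properties in (a) and (b) pass to the limit.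

(c) Suppose that this fails for some $\varepsilon$. Then there are $x_n\in\mathcal C\cap\mathbb Z^d$ with $|x_n|\to\infty$, $a(x_n)<J(x_n)-\varepsilon|x_n|$ and, along a subsequence, $x_n/|x_n|\to\zeta\in\mathcal C$. Let $\rho\in(0,1)$ and take a rational $\zeta'\in(0,\infty)^d$ with $\zeta'_i<\zeta_i$ for all $i$ and $|\zeta-\zeta'|_1\le\rho$. Write $\zeta'=y/N$ with $y\in\mathbb N^d$; replacing $(y,N)$ by a multiple we may assume $a(y)\ge J(y)-\rho N$. Let $m=\lfloor|x_n|/N\rfloor$ and $z=x_n-my$. Then $z_i\ge|x_n|(x_{n,i}/|x_n|-\zeta'_i)>0$ for large $n$. Since $|y|\ge(1-\rho)N$, also $|z|\le|x_n|-(|x_n|-N)(1-\rho)\le\rho|x_n|+N$. By \eqref{super},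
\[
a(x_n)\ge m\,a(y)+a(z)\ge m(J(y)-\rho N)-|z|\log d,
\]
so $\liminf a(x_n)/|x_n|\ge J(\zeta')-\rho-\rho\log d$. As $\rho\to0$ the right side tends to $J(\zeta)=\lim J(x_n)/|x_n|$, a contradiction.
\end{proof}

\subsection{Two probabilistic estimates}

\begin{lemma}[Sparse marks]\label{lem:marks}
Let sites be marked independently with probability $\rho$, and let $N_n$ be the maximal number of marked sites on a directed path from $0$ with $n$ sites. Then $\limsup_n\mathbb EN_n/n\le2e^2\rho^{1/d}$.
\end{lemma}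

\begin{proof}
We may assume $0<2e^2\rho^{1/d}<1$, since otherwise the claim is trivial. If $N_n\ge k$, there are $k$ distinct marked sites in $\{0,\dots,n-1\}^d$ which, in the order of the path, form a $k$-tuple nondecreasing in each coordinate. For $1\le k\le n$ the number of such tuples is at most $\binom{n+k-1}k^d\le(2en/k)^{kd}$. So $\mathbb P(N_n\ge k)\le[(2en/k)^d\rho]^k$. For $k=\lceil2e^2\rho^{1/d}n\rceil\le n$ this is at most $e^{-dk}$. Hence $\mathbb EN_n\le k+ne^{-dk}$.
\end{proof}

\begin{lemma}[Concentration linear in $b$]\label{lem:conc}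
Let $b>0$. For $r>0$,
\[
\mathbb P(\log Z_n\ge\mathbb E\log Z_n+r)\le\exp\Bigl(-\frac{r^2}{b\,(2\mathbb E\log Z_n+2n\log d+\frac23r)}\Bigr).
\]
\end{lemma}

\begin{proof}
We use a theorem of Boucheron, Lugosi and Massart (\cite{BLM}; \cite[Thm.~6.12]{BLMbook}). Let $f\ge0$ be a function of finitely many independent variables and let $f_i$ be functions not depending on the $i$-th variable, with $0\le f-f_i\le1$ and $\sum_i(f-f_i)\le f$. Then $\mathbb P(f\ge\mathbb Ef+s)\le\exp(-s^2/(2\mathbb Ef+\frac23s))$ for $s>0$.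

Let $g=\log Z_n+n\log d=\log\sum_\gamma e^{H(\gamma)}\ge0$, where the sum is over the $d^n$ paths $\gamma$ with $n$ steps and $H(\gamma)$ is the sum of $\eta$ over the first $n$ sites of $\gamma$. Let $\mu$ be the probability on paths proportional to $e^{H}$, and let $g_x$ be $g$ with $\eta_x$ replaced by $0$. As a function of $\eta_x$, $g$ is nondecreasing and convex; its derivative is the $\mu$-probability that $x$ is among the first $n$ sites of $\gamma$, which we denote by $\mu(x\in\gamma)$. Therefore $0\le g-g_x\le\eta_x\,\mu(x\in\gamma)\le b$. Moreover $g=\langle H\rangle_\mu+\mathrm{Ent}(\mu)$, where the Shannon entropy $\mathrm{Ent}(\mu)$ is nonnegative. So $\sum_x(g-g_x)\le\sum_x\eta_x\,\mu(x\in\gamma)=\langle H\rangle_\mu\le g$. Apply the theorem to $f=g/b$ with $s=r/b$.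
\end{proof}

\section{The gain from adding rare high sites}\label{sec:gain}

Let $u=e_1-e_2$ and $\zeta_s=\zeta^*+su$; then $\zeta_s\in\mathcal C$ for $|s|\le\frac1{2d}$. Let $\eta^-$ be a field as in Section~\ref{sec:bounded} with values in $[0,b]$. For $t>b$, $t\ge1$, $q\in(0,t^d]$ and $p=qt^{-d}$, let $\xi$ be an i.i.d.\ Bernoulli($p$) field independent of $\eta^-$, and put
\[
\eta^+_x=t\ \text{ if }\xi_x=1,\qquad\eta^+_x=\eta^-_x\ \text{ otherwise}.
\]
Superscripts $\pm$ denote the quantities of Section~\ref{sec:bounded} for $\eta^\pm$, and $\phi^\pm(s)=J^\pm(\zeta_s)$. Since $\eta^+\ge\eta^-$, we have $\phi^+\ge\phi^-$ and $\Lambda^+\ge\Lambda^-$. The functions $\phi^\pm$ are concave, $\phi^\pm\le\Lambda^\pm=\phi^\pm(0)$, and if $\Lambda^+\le1$ they are $2C_L$-Lipschitz on $|s|\le\frac1{2d}$, because $|u|_1=2$.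

How much does $\phi(s)$ increase? Send a path of length $\ell$ in direction $\zeta_s$ through a marked site $x$ near its middle; this yields about $t$, minus the cost of the detour. By the Lipschitz bound, a detour of size a small multiple of $t$ costs only a small fraction of $t$. If all transverse displacements are of this size, the number of sites within reach is of order $\ell t^{d-1}$, a mark is found when $\ell\approx t/q$, and the gain per step is of order $t/\ell\approx q$. To do better we allow in the single direction $u$ a larger displacement, of order $v\ell$. Then of order $v\ell^2t^{d-2}$ sites are within reach, and $\ell\approx t(qv)^{-1/2}$ suffices. The extra cost is at most $\frac\ell6$ times the second difference of $\phi^-$ at scale $v$. If that is small enough, the gain per step is of order $(qv)^{1/2}$.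

\begin{lemma}[Gain lemma]\label{lem:gain}
There is $c_0\in(0,1]$, depending only on $d$, such that, given the law of $\eta^-$, $q_0\in(0,1]$ and $v_0\in(0,\frac1{4d}]$, there is $t^*$ with the following property. Let $t\ge t^*$, $q\in[q_0,1]$, $v\in[v_0,\frac1{4d}]$, $|s|\le\frac1{4d}$ and $\Lambda^+\le1$. If
\[
\Delta:=2\phi^-(s)-\phi^-(s+v)-\phi^-(s-v)\le\tfrac38(c_0qv)^{1/2},\quad\text{then}\quad \phi^+(s)-\phi^-(s)\ge\tfrac1{16}(c_0qv)^{1/2}.
\]
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]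
\draw[gray,dashed] (0,0)--(9,0);
\draw (3,-0.95) rectangle (6,0.95);
\draw[thick] plot[smooth] coordinates {(0,0) (1.2,0.3) (2.4,0.25) (3.5,0.55) (4.6,0.6)};
\draw[thick] plot[smooth] coordinates {(4.6,0.6) (5.6,0.5) (6.8,0.1) (7.8,0.2) (9,0)};
\fill (0,0) circle (2pt) node[below left] {$0$};
\fill (9,0) circle (2pt) node[below right] {$y^*$};
\fill (4.6,0.6) circle (2.6pt) node[above] {$x$};
\fill (1.5,-1.3) circle (1.6pt);
\fill (7.5,1.2) circle (1.6pt);
\draw[<->] (3,-1.25)--(6,-1.25) node[midway,below] {$\ell/3\le m\le2\ell/3$};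
\draw[<->] (6.25,-0.95)--(6.25,0.95);
\node[right] at (6.25,-0.65) {$|w|\le v\ell/6$};
\end{tikzpicture}
\caption{The target set (box) in coordinates $m$ (level, horizontal) and $w$ (displacement along $u=e_1-e_2$ from the line $m\zeta_s$, vertical). The point $x$ and the two dots outside the box are marked sites. If the box contains a marked site $x$, the path from $0$ to $y^*\approx\ell\zeta_s$ is sent through it. In the remaining $d-2$ directions, not shown, the target set has width of order $t$.}
\label{fig:target}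
\end{figure}

\begin{proof}
\emph{Parameters.} Let
\[
\kappa=\min\Bigl\{\frac1{48d^2},\frac1{32dC_L}\Bigr\},\quad c_0=\frac{\kappa^{d-2}}{36},\quad A=(c_0qv)^{-1/2}\ge1,\quad A_0=(c_0q_0v_0)^{-1/2}\ge A,
\]
$\ell=\lceil At\rceil\in[t,2At]$ and $\varepsilon=1/(64A_0)$. Let $L$ be as in Lemma~\ref{lem:shape}(c) for $\eta^-$ and this $\varepsilon$. Choose $t^*$ so large that $t\ge t^*$ implies
\[
t>b,\quad t\ge8b,\quad t\ge3L,\quad v_0t\ge6,\quad\kappa t\ge1,\quad t\ge12d^2,\quad t\ge32C_Ld .
\]
Rounding coordinates, choose $y^*\in\mathbb Z_+^d$ with $|y^*|=\ell$ and each coordinate within $1$ of that of $\ell\zeta_s$, so $|y^*-\ell\zeta_s|_1\le d$.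

\emph{Target set} (Figure~\ref{fig:target}). With $f_i=e_i-\frac12(e_1+e_2)$ for $i\ge3$, every $x\in\mathbb Z^d$ with coordinate sum $m$ is uniquely
\[
x=m\zeta_s+wu+\sum_{i\ge3}r_if_i,\qquad r_i=x_i-\frac md,\quad2w=x_1-x_2-2ms .
\]
Let
\[
\mathcal T=\{x\in\mathbb Z^d:\ \ell/3\le m\le2\ell/3,\ |w|\le v\ell/6,\ |r_i|\le\kappa t\ (i\ge3)\}.
\]
There are at least $\ell/3-1\ge\ell/6$ values of $m$. Given $m$, there are at least $(2\kappa t-1)^{d-2}\ge(\kappa t)^{d-2}$ choices of $(x_3,\dots,x_d)$. Given these, $x_1-x_2$ ranges over the integers of a fixed parity in an interval of length $2v\ell/3$, at least $v\ell/3-1\ge v\ell/6$ choices, since $v\ell\ge v_0t\ge6$. Hence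
\[
p|\mathcal T|\ge qt^{-d}\cdot\frac\ell6\cdot\frac{v\ell}6\cdot(\kappa t)^{d-2}=c_0qv\Bigl(\frac\ell t\Bigr)^2\ge1 .
\]

\emph{All points stay in the cone.} Let $x\in\mathcal T$ and $m'=\ell-m\in[\ell/3,2\ell/3]$. For $\bar m\in\{m,m'\}$ we have $t\le\ell\le3\bar m$, so
\[
|s|\bar m\le\frac{\bar m}{4d},\qquad|w|\le\frac{v\ell}6\le\frac{v\bar m}2\le\frac{\bar m}{8d},\qquad d\kappa t\le3d\kappa\bar m\le\frac{\bar m}{16d}.
\]
So all coordinates of $x$ are at least $\frac9{16}\frac md\ge\frac m{4d}$, and $x\in\mathcal C$. The coordinates of $y^*-x=m'\zeta_s-wu-\sum r_if_i+(y^*-\ell\zeta_s)$ are at least $\frac9{16}\frac{m'}d-d\ge\frac{m'}{4d}$, because $m'\ge t/3\ge4d^2$. Those of $y^*$ are at least $\frac34\frac\ell d-d\ge\frac\ell{4d}$. So $y^*-x$ and $y^*$ lie in $\mathcal C$. The vectors $m\zeta_s+wu=m\zeta_{s+w/m}$ and $m'\zeta_s-wu=m'\zeta_{s-w/m'}$ lie in $\mathcal C$ too, as $|w|/m,|w|/m'\le v/2$. Finally $m,m',\ell\ge t/3\ge L$.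

\emph{Cost.} Let $w\ge0$. By concavity of $\phi^-$ on $[s-v,s+v]$,
\begin{align*}
m\phi^-\bigl(s+\tfrac wm\bigr)&\ge m\phi^-(s)-\tfrac wv\bigl(\phi^-(s)-\phi^-(s+v)\bigr),\\
m'\phi^-\bigl(s-\tfrac w{m'}\bigr)&\ge m'\phi^-(s)-\tfrac wv\bigl(\phi^-(s)-\phi^-(s-v)\bigr),
\end{align*}
and the right sides add up to $\ell \phi^-(s)-\frac wv\Delta$. For $w<0$ exchange the roles of $s+v$ and $s-v$; the sum is $\ell \phi^-(s)-\frac{|w|}v\Delta$. Here $|w|/v\le\ell/6$ and $\Delta\ge0$. We pass from $m\zeta_{s+w/m}$ to $x$ and from $m'\zeta_{s-w/m'}$ to $y^*-x$ by Lemma~\ref{lem:shape}(b), using $\Lambda^-\le\Lambda^+\le1$ and $|\sum r_if_i|_1\le2d\kappa t$, and from $J^-$ to $a^-$ by Lemma~\ref{lem:shape}(c). Since $4dC_L\kappa t\le t/8$,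
\[
a^-(x)+a^-(y^*-x)\ge\ell \phi^-(s)-\tfrac\ell6\Delta-\tfrac t8-C_Ld-\varepsilon\ell .
\]
Likewise $a^-(y^*)\ge\ell \phi^-(s)-C_Ld-\varepsilon\ell$.

\emph{Gain.} The probability that $\mathcal T$ contains a site with $\xi=1$ is $1-(1-p)^{|\mathcal T|}\ge1-e^{-1}\ge\frac12$. On this event (``hit'') let $x$ be the first such site in a fixed order; it depends on $\xi$ only, and
\[
Z^+(0\to y^*)\ge Z^+(0\to x)Z^+(x\to y^*)\ge Z^-(0\to x)\,e^{t-b}\,Z^-(x\to y^*),
\]
because the starting site $x$ counts in $Z(x\to y^*)$. Otherwise use $Z^+(0\to y^*)\ge Z^-(0\to y^*)$. Conditioning on $\xi$, which is independent of $\eta^-$,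
\[
a^+(y^*)\ge\ell \phi^-(s)-C_Ld-\varepsilon\ell+\mathbb P(\text{hit})\bigl(t-b-\tfrac t8-\tfrac\ell6\Delta\bigr).
\]
Here $\frac\ell6\Delta\le\frac{2At}6\cdot\frac3{8A}=\frac t8$ by the hypothesis on $\Delta$, and $b\le\frac t8$, $\varepsilon\ell\le\frac{2At}{64A_0}\le\frac t{32}$, $C_Ld\le\frac t{32}$. So
\[
a^+(y^*)\ge\ell \phi^-(s)+\tfrac12\cdot\tfrac58t-\tfrac1{16}t=\ell \phi^-(s)+\tfrac t4 .
\]
On the other hand $a^+(y^*)\le J^+(y^*)\le\ell \phi^+(s)+C_Ld\le\ell \phi^+(s)+\frac t{32}$. Hence $\phi^+(s)-\phi^-(s)\ge\frac t{8\ell}\ge\frac1{16A}$.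
\end{proof}

With no information on $\Delta$ beyond the Lipschitz bound we obtain the linear gain.

\begin{corollary}\label{cor:linear}
Let $c_1=c_0\bigl(\frac3{32C_L}\bigr)^2$ and $c_2=\frac1{16}(c_0c_1)^{1/2}$. Let $q_0\in(0,1]$, $0<v_0\le c_1q_0$ and $t\ge t^*(\text{law of }\eta^-,q_0,v_0)$. If $q\in[q_0,1]$ and $\Lambda^+\le1$, then $\Lambda^+-\Lambda^-\ge c_2q$.
\end{corollary}

\begin{proof}
Take $s=0$ and $v=c_1q\in[v_0,\frac1{4d}]$. Then $\Delta\le4C_Lv=\frac38(c_0qv)^{1/2}$ by the choice of $c_1$, and the gain is at least $\frac1{16}(c_0qv)^{1/2}=c_2q$. Use $\phi^\pm(0)=\Lambda^\pm$.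
\end{proof}

\section{The environment}\label{sec:constr}

\subsection{Construction}

We fix the gains $G_i$ in advance and choose, type by type, first the height $t_i$ and then the density $p_i$ that produces exactly the gain $G_i$. Let $\alpha=1+\frac1{12d}$ and
\[
G_i=\varepsilon_0i^{-\alpha}\quad(i\ge1),\qquad\delta_i=\sum_{l>i}G_l,
\]
where $\varepsilon_0\in(0,c_2)$ depends only on $d$ and is so small that $\sum_iG_i\le\frac12$. By comparison with an integral, $\delta_i\ge c\,i^{-(\alpha-1)}$ for $i\ge1$. Here and below $c,C>0$ denote constants depending only on $d$, which may change from line to line. Put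
\[
q_{\min,i}=\bigl(G_i/(2e^2)\bigr)^d\le1 .
\]
This will turn out to be a lower bound for $q_i=p_it_i^d$, known in advance, which lets us choose $t_i$ before $q_i$.

The averaging over directions will be done separately on the dyadic blocks $B_j=\{2^j+1,\dots,2^{j+1}\}$, $j\ge0$, with radius
\[
r_j=\frac1{4d}2^{-j(\alpha-1)} .
\]
This is comparable with the total gain of the block. Fix $c_3\in(0,\frac1{4d}]$, depending only on $d$, with $c_3^{3/2}\le\frac{3c_0^{1/2}}{32C_L}$, and let
\[
v_{\min,i}=\min\{c_1q_{\min,i},\,c_3r_j^{2/3}q_{\min,i}^{1/3}\}\quad(i\in B_j),\qquad v_{\min,1}=c_1q_{\min,1}.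
\]

Start with $\eta^{(0)}\equiv0$, $\Lambda_0=0$, $t_0=0$. Given the law of $\eta^{(i-1)}$, a field with values in $[0,t_{i-1}]$ and free energy $\Lambda_{i-1}=\sum_{l<i}G_l$, apply Section~\ref{sec:gain} with $\eta^-=\eta^{(i-1)}$ and $b=t_{i-1}$. Choose $t_i$ such that
\begin{itemize}
\item[(T1)] $t_i\ge t^*(\text{law of }\eta^{(i-1)},q_{\min,i},v_{\min,i})$ and $t_i\ge2t_{i-1}+1$;
\item[(T2)] $q_{\min,i}\,t_i^{-d}e^{t_i}\ge i$ \ (this will make $\Lambda_a$ infinite);
\item[(T3)] $\psi(n)\ge4/\delta_i$ for all $n\ge t_i$ \ (this will give the rate).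
\end{itemize}
With $t=t_i$ fixed, consider $\Lambda^+=\Lambda^+(p)$ as a function of the density $p\in[0,1]$. It is nondecreasing, $\Lambda^+(0)=\Lambda_{i-1}$ and $\Lambda^+(1)=t_i\ge1$. It is continuous: couple the densities $p<p'$ by uniform variables $U_x$ independent of $\eta^{(i-1)}$, using $1\{U_x\le p\}$ and $1\{U_x\le p'\}$ as the Bernoulli fields. Then $Z_n$ for $p'$ is at most $e^{t_iN_n}$ times $Z_n$ for $p$, where $N_n$ is as in Lemma~\ref{lem:marks} with marks $\{p<U_x\le p'\}$. Hence
\begin{equation}\label{hoelder}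
0\le\Lambda^+(p')-\Lambda^+(p)\le2e^2t_i(p'-p)^{1/d}.
\end{equation}
Since $G_i>0$ and $\Lambda_{i-1}+G_i\le\frac12<1$, there is $p_i\in(0,1)$ with
\[
\Lambda_i:=\Lambda^+(p_i)=\Lambda_{i-1}+G_i .
\]
Let $q_i=p_it_i^d$ and $\eta^{(i)}=\eta^+$. Since the $t_i$ increase, $\eta^{(i)}_x=\max_{l\le i}t_l\xi^l_x$ with independent Bernoulli($p_l$) fields $\xi^l$. The parameter $q_i$ satisfies the following.
\begin{itemize}
\item $q_i\ge q_{\min,i}$: by \eqref{hoelder}, $G_i=\Lambda^+(p_i)-\Lambda^+(0)\le2e^2t_ip_i^{1/d}=2e^2q_i^{1/d}$.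
\item $q_i<1$: otherwise $p^\circ=t_i^{-d}\le p_i$ has $\Lambda^+(p^\circ)\le\Lambda_i\le1$. Corollary~\ref{cor:linear} with $q=1$, $q_0=q_{\min,i}$ and $v_0=v_{\min,i}$ then gives $\Lambda^+(p^\circ)-\Lambda_{i-1}\ge c_2>\varepsilon_0\ge G_i$, while $\Lambda^+(p^\circ)-\Lambda_{i-1}\le\Lambda_i-\Lambda_{i-1}=G_i$, a contradiction.
\item $q_i\le G_i/c_2$, by Corollary~\ref{cor:linear} with $q=q_i$.
\end{itemize}

\subsection{The budget}

As seen in Section~\ref{sec:toy}, the last bound is not enough for \eqref{budget}. We now average the gain lemma over directions.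

\begin{lemma}\label{lem:budget}
$\sum_{i\in B_j}q_i\le C2^{-j\alpha/3}$ for all $j\ge0$. Consequently
\[
\sum_iq_i<\infty\qquad\text{and}\qquad\sum_iq_i\,\delta_i^{-2d}(\log(i+1))^d<\infty .
\]
\end{lemma}

\begin{proof}
Let $\phi_i(s)=J_i(\zeta_s)$, where $J_i$ is the shape function of $\eta^{(i)}$. All $\Lambda_i\le1$, so all $\phi_i$ are $2C_L$-Lipschitz on $|s|\le\frac1{2d}$. Fix $i\in B_j$, write $r=r_j\le\frac1{4d}$, and let
\[
v=v_i=c_3r^{2/3}q_i^{1/3}.
\]
Since $q_{\min,i}\le q_i\le1$, $v\in[v_{\min,i},\frac1{4d}]$.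

\emph{Most directions satisfy the hypothesis of Lemma~\ref{lem:gain}.} Put $\Delta_i(s)=2\phi_{i-1}(s)-\phi_{i-1}(s+v)-\phi_{i-1}(s-v)\ge0$ and $F(y)=\int_y^{y+v}\phi_{i-1}$. In the integral of $\Delta_i$ all but the boundary terms cancel:
\[
\int_{-r}^r\Delta_i\,ds=[F(r-v)-F(r)]+[F(-r)-F(-r-v)]\le4C_Lv^2,
\]
because $|F(y+v)-F(y)|\le v\cdot2C_Lv$. By Markov's inequality the set of $s\in[-r,r]$ with $\Delta_i(s)>\frac38(c_0q_iv)^{1/2}$ has measure at most
\[
\frac{32C_L}{3c_0^{1/2}}\,v^{3/2}q_i^{-1/2}=\frac{32C_L}{3c_0^{1/2}}\,c_3^{3/2}\,r\le r .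
\]
On the rest of $[-r,r]$, of measure at least $r$, Lemma~\ref{lem:gain} gives $\phi_i-\phi_{i-1}\ge\frac1{16}(c_0q_iv_i)^{1/2}=c\,r^{1/3}q_i^{2/3}$. Since $\phi_i\ge \phi_{i-1}$ everywhere,
\[
\int_{-r}^r(\phi_i-\phi_{i-1})\,ds\ge c\,r^{4/3}q_i^{2/3}.
\]

\emph{Summing over the block.} The sum of $\phi_i-\phi_{i-1}$ over $B_j$ telescopes to $\phi_{2^{j+1}}-\phi_{2^j}$, and on $[-r,r]$ we have $\phi_{2^{j+1}}\le\Lambda_{2^{j+1}}$ and $\phi_{2^j}\ge\Lambda_{2^j}-2C_Lr$. Hence
\[
c\,r_j^{4/3}\sum_{i\in B_j}q_i^{2/3}\le2r_j\Bigl(\sum_{i\in B_j}G_i+2C_Lr_j\Bigr)\le C\,r_j\,2^{-j(\alpha-1)},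
\]
so $\sum_{B_j}q_i^{2/3}\le C2^{-\frac23j(\alpha-1)}\le C$. With $q_i\le G_i/c_2\le C2^{-j\alpha}$ on $B_j$,
\[
\sum_{i\in B_j}q_i\le\bigl(\max_{B_j}q_i\bigr)^{1/3}\sum_{i\in B_j}q_i^{2/3}\le C2^{-j\alpha/3}.
\]
Finally, on $B_j$, $\delta_i^{-2d}\le C2^{2d(\alpha-1)j}=C2^{j/6}$ and $(\log(i+1))^d\le C(j+1)^d$, and $\frac16<\frac13<\frac\alpha3$. The index $i=1$, which belongs to no block, adds one finite term.
\end{proof}

The choice of $r_j$ balances two effects: a larger interval loses more when $\phi_{2^j}$ is compared with its maximum $\Lambda_{2^j}$, and a smaller one leaves less room for averaging.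

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Since $t_i\ge1$, $\sum_ip_i\le\sum_iq_i<\infty$. Hence a.s.\ for every $x$ only finitely many $\xi^i_x$ equal $1$, and $\eta_x=\max_it_i\xi^i_x=\lim_i\eta^{(i)}_x$ is finite; where the maximum is infinite, a null event, we put $\eta_x=0$. Let $\omega_x=\eta_x$ and $V(\omega,z)=\omega_0$.

\subsection{Moments, annealed free energy, and the class $\mathcal L$}

First, $\mathbb E\eta_0^d\le\sum_it_i^dp_i=\sum_iq_i<\infty$. Next, $\mathbb P(\eta_0=t_i)\ge c_*p_i$ with $c_*=\prod_l(1-p_l)>0$, and $p_ie^{t_i}\ge q_{\min,i}t_i^{-d}e^{t_i}\ge i$ by (T2). So $\mathbb Ee^{\eta_0}\ge c_*i$ for every $i$. Therefore $\mathbb Ee^{\eta_0}=\infty$, and $\Lambda_a(V)=\infty$ by \eqref{annealed}.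

\begin{lemma}\label{lem:L}
If $g\ge0$ is a function of $\omega_0$ with $\mathbb Eg^d<\infty$, then $g\in L^1(\mathbb P)$ and $g$ satisfies \eqref{classL}. Hence $V\in\mathcal L$.
\end{lemma}

\begin{proof}
Integrability is immediate, and we may assume $\mathbb Eg>0$. Put $g_x=g(T_x\omega)$. The average in \eqref{classL} is monotone in $\varepsilon$. So it suffices to find, for each $\delta\in(0,1)$, an $\varepsilon>0$ such that a.s.\ for all $y\in\mathcal R$, $\limsup_n\max_{x\in D_n}\frac1n\sum_{0\le k\le\varepsilon n}g_{x+ky}\le\delta$. Fix $\delta$, let $A=\frac{d-1}2$, choose $M$ with $AM\ge2(d+2)$, and put $\varepsilon=\min(1,\delta/(4e\,\mathbb Eg))$.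

\emph{No single large value.} We have $\mathbb P(\exists x\in\mathbb Z_+^d,\ |x|\le2^{j+2}:g_x>\delta2^j/M)\le C2^{jd}\,\mathbb P(g>\delta2^j/M)$, which is summable in $j$ since $\mathbb Eg^d<\infty$. If $2^j\le n<2^{j+1}$, the sites $x+ky$ with $x\in D_n$, $k\le\varepsilon n$ have level at most $2n\le2^{j+2}$. So a.s.\ for all large $n$ every such $g_{x+ky}$ is at most $Y:=\delta n/M$.

\emph{Sums of truncated values.} Let $n\ge2$ and $\sigma=A\log n/Y$. On $\{g\le1/\sigma\}$ we have $e^{\sigma g}-1\le e\sigma g$, and on $\{g\le Y\}$ we have $e^{\sigma g}\le n^A$. So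
\[
\mathbb E\bigl[e^{\sigma g1\{g\le Y\}}-1\bigr]\le e\sigma\,\mathbb Eg+n^A\,\mathbb P(g>1/\sigma)\le e\sigma\,\mathbb Eg+n^A\sigma^d\,\mathbb Eg^d .
\]
A segment has $N\le\varepsilon n+1$ terms. Since $\sigma\delta n=AM\log n$, Chernoff's bound gives
\[
\mathbb P\Bigl(\sum_kg_{x+ky}1\{g_{x+ky}\le Y\}>\delta n\Bigr)\le\exp\bigl(-AM\log n+Ne\sigma\,\mathbb Eg+Nn^A\sigma^d\,\mathbb Eg^d\bigr).
\]
Here $Ne\sigma\,\mathbb Eg\le AM\log n\bigl(\frac14+\frac{e\,\mathbb Eg}{\delta n}\bigr)\le\frac{AM}2\log n$ for large $n$. Moreover $Nn^A\sigma^d$ is at most a constant times $n^{1+A-d}(\log n)^d$, which tends to $0$ because $1+A-d=\frac{1-d}2<0$. So the probability is at most $2n^{-AM/2}\le2n^{-d-2}$ for large $n$. A union bound over at most $d(n+1)^{d-1}$ segments and the Borel--Cantelli lemma finish the proof.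
\end{proof}

\subsection{Decay}

Let $Z_n^{(k)}$ be the partition function of $\eta^{(k)}$ and $\Lambda_\infty=\sum_iG_i\in(0,\frac12]$, so $\Lambda_\infty-\Lambda_k=\delta_k\le\frac12$. Let
\[
c_4=\frac1{4(3+2\log d)},\qquad B=\frac3{c_4}\ge36,\qquad n_k^*=\bigl\lceil Bt_k\delta_k^{-2}\log(k+1)\bigr\rceil\quad(k\ge1).
\]
As $t_k$ increases and $\delta_k$ decreases, $n_k^*$ is nondecreasing in $k$; it tends to infinity and $n_k^*\ge t_k$. The windows $[n_k^*,n_{k+1}^*]$ cover all large times.

\medskip
\noindent\emph{Step 1: types $>k$ are invisible up to time $n_{k+1}^*$.} The set $\{x\in\mathbb Z_+^d:|x|<n\}$ has at most $n^d$ points, so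
\[
\mathbb P(\exists x\in\mathbb Z_+^d,\ |x|<n_i^*:\xi^i_x=1)\le(n_i^*)^dp_i\le C\,\delta_i^{-2d}(\log(i+1))^d\,q_i .
\]
This is summable by Lemma~\ref{lem:budget}. So a.s.\ there is $i_0$ such that for all $i\ge i_0$ no site of $\mathbb Z_+^d$ on levels $<n_i^*$ has $\xi^i=1$. The sites that count in $Z_n$ are on levels $<n$, and $n_{k+1}^*\le n_i^*$ for $i>k$. Hence for $k\ge i_0$, $Z_n=Z_n^{(k)}$ whenever $n\le n_{k+1}^*$.

\medskip
\noindent\emph{Step 2: from time $n_k^*$ on, the background does not make up for the deficit.} We claim that a.s.\ for all large $k$,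
\begin{equation}\label{step2}
\log Z_n^{(k)}\le n\bigl(\Lambda_\infty-\tfrac{\delta_k}4\bigr)\qquad\text{for all }n\ge n_k^*.
\end{equation}
To avoid a union over all $n$ we use a geometric grid. Let $\vartheta=\delta_k/8$ and $m_j=\lceil(1+\vartheta)^jn_k^*\rceil$, $j\ge0$. By \eqref{meanbound}, $\mathbb E\log Z^{(k)}_{m_j}\le m_j\Lambda_k\le m_j$. Lemma~\ref{lem:conc} with $b=t_k$ and $r=m_j\delta_k/2\le m_j/4$ gives
\[
\mathbb P\bigl(\log Z^{(k)}_{m_j}\ge m_j(\Lambda_k+\tfrac{\delta_k}2)\bigr)\le\exp\Bigl(-\frac{m_j^2\delta_k^2/4}{t_k\,m_j(2+2\log d+\frac16)}\Bigr)\le e^{-c_4m_j\delta_k^2/t_k}\le(k+1)^{-3(1+j\vartheta)},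
\]
where the last step uses $m_j\ge(1+j\vartheta)n_k^*$ and $c_4B=3$. Since $1-(k+1)^{-3\vartheta}\ge1-2^{-3\vartheta}\ge c\vartheta$ and $\vartheta\ge ck^{-(\alpha-1)}\ge ck^{-1}$, the sum over $j\ge0$ is at most $C(k+1)^{-3}/\vartheta\le C(k+1)^{-2}$. This is summable in $k$, so a.s.\ for all large $k$ none of these events occurs. For such $k$ let $n\ge n_k^*=m_0$, and choose $j$ with $m_j\le n\le m_{j+1}$. As $\eta^{(k)}\ge0$, $Z_n^{(k)}\le Z^{(k)}_{m_{j+1}}$, and $m_{j+1}\le(1+\vartheta)n+1$. Since $0<\Lambda_k+\frac{\delta_k}2=\Lambda_\infty-\frac{\delta_k}2\le\frac12$,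
\[
\log Z_n^{(k)}\le\bigl((1+\vartheta)n+1\bigr)\bigl(\Lambda_\infty-\tfrac{\delta_k}2\bigr)\le n\bigl(\Lambda_\infty-\tfrac{\delta_k}2+\tfrac{\delta_k}{16}\bigr)+1\le n\bigl(\Lambda_\infty-\tfrac{\delta_k}4\bigr).
\]
The last step needs $n\ge\frac{16}{3\delta_k}$, and indeed $n\ge n_k^*\ge B(\log2)\,\delta_k^{-2}\ge24\,\delta_k^{-2}\ge48/\delta_k$.

\medskip
\noindent\emph{Step 3: conclusion.} By Step 1 and \eqref{step2}, a.s.\ for all large $k$ and $n_k^*\le n\le n_{k+1}^*$,
\[
\log Z_n\le n\Lambda_\infty-\tfrac14n\delta_k .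
\]
Hence $\limsup\frac1n\log Z_n\le\Lambda_\infty$. Conversely $\eta\ge\eta^{(k)}$ gives $\liminf\frac1n\log Z_n\ge\Lambda_k$ a.s.\ for every $k$. So $\Lambda_q(V)=\Lambda_\infty\in(0,\frac12]$, and for large $k$ and $n\in[n_k^*,n_{k+1}^*]$
\[
\log h_n\le-\tfrac14n\delta_k\le-\frac n{\psi(n)},
\]
because $n\ge n_k^*\ge t_k$ implies $\psi(n)\ge4/\delta_k$ by (T3). Moreover $\frac14n\delta_k\ge\frac B4t_k\delta_k^{-1}\log(k+1)\to\infty$, so $\log h_n\to-\infty$ a.s. Together with $\mathbb E\omega_0^d<\infty$, $V\in\mathcal L$ and $\Lambda_a(V)=\infty$ this proves Theorem~\ref{thm:A}. \qed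

\begin{thebibliography}{9}

\bibitem{BLM}
Boucheron, Lugosi and Massart,
\emph{Random Structures Algorithms} \textbf{16} (2000).

\bibitem{BLMbook}
Boucheron, Lugosi and Massart,
\emph{Concentration Inequalities}, Theorem 6.12.

\bibitem{RSY}
Firas Rassoul-Agha, Timo Sepp\"al\"ainen and Atilla Yilmaz,
\emph{Variational formulas and disorder regimes of random walks in random potentials},
arXiv:1410.4474 (2014).

\end{thebibliography}

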